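\title{Strong Pick sets in the bidisk: degrees and boundary singularities}

\begin{abstract}
Let $f$ be a rational inner function on the bidisk and let $V=Z_p$ be an irreducible algebraic curve that leaves the bidisk through the torus. We ask whether $f$ is the only function in the Schur class with its values on $V$. By analogy with one variable it was conjectured that uniqueness holds if the degree of $f$ in each variable is smaller than that of $p$, and fails if the degree of $f$ in each variable is at least that of $p$. We give explicit counterexamples to both statements. The first uses a node of $V$ on the torus, the second uses singularities of $f$ on the torus. We then prove corrected versions: the first statement holds when $V$ is nonsingular on the torus, or has few enough nodes there, and the second holds when $f$ is holomorphic on a neighborhood of the closed bidisk.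
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathbb D$ be the open unit disk and $\mathbb T$ the unit circle. For $k=1,2$ the \emph{Schur class} $\mathcal S(\mathbb D^k)$ is the set of holomorphic functions $\mathbb D^k\to\overline{\mathbb D}$, and a rational function $f\in\mathcal S(\mathbb D^k)$ is \emph{inner} if $|f|=1$ almost everywhere on $\mathbb T^k$. A set $V\subset\mathbb C^k$ is a \emph{strong Pick set} for $f\in\mathcal S(\mathbb D^k)$ if every $h\in\mathcal S(\mathbb D^k)$ with $h=f$ on $V\cap\mathbb D^k$ equals $f$ on $\mathbb D^k$. In other words, the interpolation problem with nodes $V\cap\mathbb D^k$ and data $f|_V$ has $f$ as its only solution in the Schur class.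

In one variable the Schwarz lemma is the first example: $h(0)=0$ and $h(\frac12)=\frac12$ force $h(z)=z$, while $h(0)=0$ alone does not. The general answer is a comparison of degrees. If the zeros of a polynomial $p$ are distinct points of $\mathbb D$ and $f$ is a rational inner function on $\mathbb D$, then the zero set $Z_p$ is a strong Pick set for $f$ if and only if $\deg f<\deg p$; this is a corollary of Pick's results of 1916.

In two variables the zero set of a polynomial is a curve. An irreducible algebraic variety $V\subset\mathbb C^2$ is \emph{inner} if $V\cap\mathbb D^2\neq\emptyset$ and $V\cap\partial(\mathbb D^2)\subset\mathbb T^2$. Thus $V$ may leave the bidisk only through the torus, the part of the boundary on which inner functions are unimodular. For a polynomial $p(z,w)$ let $\deg_1p$ and $\deg_2p$ be its degrees in $z$ and in $w$; for a rational inner function $f$ let $\deg_if$ be $\deg_i$ of the numerator of $f$ in lowest terms. An irreducible polynomial $p$ is determined by $Z_p$ up to a constant factor, so $\deg_ip$ depends only on the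 variety. The following conjecture is posed in \cite{Sch}.

\medskip
\noindent\textbf{Conjecture.} \emph{Let $f$ be a rational inner function on $\mathbb D^2$ and let $V=Z_p\subset\mathbb C^2$ be an irreducible inner variety, with $p$ irreducible.}
\begin{itemize}
\item[(a)] \emph{If $\deg_if<\deg_ip$ for $i=1,2$, then $V$ is a strong Pick set for $f$.}
\item[(b)] \emph{If $\deg_if\ge\deg_ip$ for $i=1,2$, then $V$ is not a strong Pick set for $f$.}
\end{itemize}
\medskip

Simple cases agree with it. On the diagonal $z=w$ the function $zw$ coincides with $z^2$, as (b) predicts, and the parabola $w=z^2$ is a strong Pick set for $f=z$ (Example~\ref{ex:parabola}), as (a) predicts. There is also a structural reason for the guess. For $\tau\in\mathbb T$ the \emph{row} $w=\tau$ meets $V$ in $\deg_1p$ points, counted with multiplicity, and $f(\cdot,\tau)$ is a finite Blaschke product of degree at most $\deg_1f$. So each row carries a copy of the one-variable problem, and so does each \emph{column} $z=\sigma$, $\sigma\in\mathbb T$. The nodes of these copies lie on the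 circle and not in the disk, however, and so the behavior of $V$ and $f$ on the torus enters. Both parts of the conjecture are false for this reason.

\begin{theorem}\label{thm:A}
Let $f(z,w)=zw$ and $p=(2z+2w-1-zw)^2-4zw$. Then $p$ is irreducible, $V=Z_p$ is inner, and $\deg_if=1<2=\deg_ip$ for $i=1,2$, but $V$ is not a strong Pick set for $f$. Thus \textup{(a)} is false.
\end{theorem}

\begin{theorem}\label{thm:B}
Let $0<\varepsilon<\frac16$ and
\[
f=\frac{2z^2w^2-z-w}{2-z^2w-zw^2},\qquad p=z^2+zw+w^2+\varepsilon\,(1+z+w+z^2w+zw^2+z^2w^2).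
\]
Then $f$ is rational inner, $p$ is irreducible, $V=Z_p$ is inner, and $\deg_if=2=\deg_ip$ for $i=1,2$, but $V$ is a strong Pick set for $f$. Thus \textup{(b)} is false.
\end{theorem}

Both statements become true under conditions on the torus. In the next three results $V=Z_p$ is an irreducible inner variety, $f$ is a rational inner function with denominator $q$ in lowest terms, and
\[
(n,m)=(\deg_1p,\deg_2p),\qquad (d_1,d_2)=(\deg_1f,\deg_2f).
\]
A point of $V$ is \emph{singular} if $p_z=p_w=0$ there; it is an \emph{ordinary double point} if $V$ is locally the union of two smooth branches with distinct tangents. For $\tau\in\mathbb T$ the polynomial $p(\cdot,\tau)$ has $n$ zeros $x_1(\tau),\dots,x_n(\tau)$; they lie on $\mathbb T$ and are simple for all but finitely many $\tau$ (Lemma~\ref{lem:p}).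

\begin{theorem}\label{thm:C}
Suppose there is a polynomial $r\not\equiv0$ with $\deg_1r\le n-1-d_1$, $\deg_2r\le m-1-d_2$ and
\begin{equation}\label{eq:L2}
\int_{\mathbb T}\sum_{j=1}^n\Big|\frac{qr}{p_z}\big(x_j(\tau),\tau\big)\Big|^2\,|d\tau|<\infty .
\end{equation}
Then $V$ is a strong Pick set for $f$. In particular, if $d_1<n$ and $d_2<m$, then $V$ is a strong Pick set for $f$ in each of the following cases:
\begin{itemize}
\item[(1)] $V$ has no singular point on $\mathbb T^2$;
\item[(2)] the singular points of $V$ on $\mathbb T^2$ are $s$ ordinary double points, and $s<(n-d_1)(m-d_2)$.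
\end{itemize}
The bound in \textup{(2)} is sharp for $(n,m)=(2,2)$, $(d_1,d_2)=(1,1)$.
\end{theorem}

\begin{theorem}\label{thm:D}
Suppose $d_1\ge n$, $d_2\ge m$, and there is a polynomial $g\not\equiv0$ with $\deg_1g\le d_1-n$, $\deg_2g\le d_2-m$ and $pg/q$ bounded on $\mathbb T^2\setminus Z_q$. Then $V$ is not a strong Pick set for $f$. In particular \textup{(b)} holds whenever $f$ is holomorphic on a neighborhood of $\overline{\mathbb D}^2$.
\end{theorem}

\begin{corollary}\label{cor:E}
If $V$ is nonsingular on $\mathbb T^2$ and $f$ is holomorphic on a neighborhood of $\overline{\mathbb D}^2$, then both \textup{(a)} and \textup{(b)} hold. Neither hypothesis can simply be dropped.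
\end{corollary}

The first sentence combines case (1) of Theorem~\ref{thm:C} with the last sentence of Theorem~\ref{thm:D}. For the second, the function in Theorem~\ref{thm:A} is a polynomial, and the variety in Theorem~\ref{thm:B} is nonsingular on $\mathbb T^2$ (Section~\ref{sec:six}).

The four theorems are of two kinds. Theorems~\ref{thm:D} and \ref{thm:A} assert that a second solution exists, and we write it down (Sections~\ref{sec:perturb} and \ref{sec:node}); this needs only the algebra of reflection from Section~\ref{sec:refl}. Theorems~\ref{thm:B} and \ref{thm:C} assert uniqueness, and one method proves both. Agler's decomposition attaches two vectors to each point of $V\cap\mathbb T^2$. Their inner products along rows and along columns are determined by $f$, their norms satisfy one inequality at each point, and a weighted sum over all rows and columns forces equality everywhere. Section~\ref{sec:vectors} sets this up and carries it out on the parabola, where two points suffice. Section~\ref{sec:six} treats Theorem~\ref{thm:B}, where six points suffice.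 For Theorem~\ref{thm:C} the sum becomes an integral over $V\cap\mathbb T^2$; Section~\ref{sec:branches} describes $V$ near the torus, and Section~\ref{sec:C} gives the proof.

\section{Reflection}\label{sec:refl}

For a polynomial $F(z,w)$ put $F^\sharp(z,w)=\overline{F(1/\bar z,1/\bar w)}$, a polynomial in $1/z$ and $1/w$ that equals $\bar F$ on $\mathbb T^2$. If $\deg_1F\le k$ and $\deg_2F\le l$, the \emph{reflection of $F$ at $(k,l)$} is the polynomial $\tilde F=z^kw^lF^\sharp$; it replaces each term $\alpha z^iw^j$ by $\bar\alpha z^{k-i}w^{l-j}$. Reflection at $(k,l)$ is a conjugate-linear involution, and $|\tilde F|=|F|$ on $\mathbb T^2$. We use two standard facts: coprime polynomials in $\mathbb C[z,w]$ have only finitely many common zeros, and no zero of a nonconstant polynomial in two variables is isolated.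

If $q$ has no zero in $\mathbb D^2$, then $\tilde q/q$ is unimodular on $\mathbb T^2$ where it is defined. But $q$ may vanish on $\mathbb T^2$, as it does in both counterexamples, and then the maximum principle does not apply directly.

\begin{lemma}\label{lem:max}
Let $q,X$ be polynomials, $q$ without zeros in $\mathbb D^2$, and suppose $|X|\le C|q|$ on $\mathbb T^2$. Then $|X/q|\le C$ on $\mathbb D^2$. If $|X|=|q|$ on $\mathbb T^2$, then $X/q\in\mathcal S(\mathbb D^2)$ is inner.
\end{lemma}

\begin{proof}
Let $N=\deg_1q+\deg_2q$ and $0<\rho<1$. For $x\in\mathbb T^2$ the polynomial $\zeta\mapsto q(\zeta x)$ has no zero in $\mathbb D$, so it equals $q(0)\prod_j(1-\alpha_j\zeta)$ with at most $N$ factors and $|\alpha_j|\le1$. For $|\alpha|\le1$ we have $1-\rho\le1-\rho|\alpha|\le|1-\rho \alpha|$, hence $|1-\alpha|\le|1-\rho\alpha|+(1-\rho)\le2|1-\rho\alpha|$. Therefore $|q(x)|\le2^N|q(\rho x)|$ on $\mathbb T^2$.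

The function $G_\rho=X/q(\rho\,\cdot)$ is holomorphic near $\overline{\mathbb D}^2$, so for $\lambda\in\mathbb D^2$ the value $G_\rho(\lambda)$ is the integral of $G_\rho$ over $\mathbb T^2$ against the product of the Poisson kernels of $\lambda_1$ and $\lambda_2$, a probability density. On $\mathbb T^2$ we have $|G_\rho|\le2^NC$, and $G_\rho\to X/q$ off $Z_q\cap\mathbb T^2$. This set is null, since all but finitely many rows meet it in a finite set. Dominated convergence gives $|X(\lambda)/q(\lambda)|\le C$. The last claim is the case $C=1$.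
\end{proof}

Conversely, every rational inner function has this form.

\begin{lemma}\label{lem:f}
Let $f=P/q$ be a rational inner function on $\mathbb D^2$ in lowest terms, $d_i=\deg_iP$. Then $q$ has no zero in $\mathbb D^2$ and $\deg_iq\le d_i$. After multiplying $P$ and $q$ by a common constant, $P=\tilde q$, the reflection at $(d_1,d_2)$. The set $Z_q\cap\mathbb T^2$ is finite, and for $\tau\in\mathbb T$ neither $q(\cdot,\tau)$ nor $q(\tau,\cdot)$ has a zero in $\mathbb D$.
\end{lemma}

\begin{proof}
If $q(x)=0$ with $x\in\mathbb D^2$, then $P=fq$ vanishes on the infinite set of zeros of $q$ near $x$, which is impossible for coprime polynomials. On $\mathbb T^2$ we have $|P|=|q|$ almost everywhere, hence everywhere, so $PP^\sharp=qq^\sharp$ identically. With $\tilde P$ the reflection at $(d_1,d_2)$ this reads $P\tilde P=q\cdot z^{d_1}w^{d_2}q^\sharp$. Clearing denominators, $q$ divides $z^kw^kP\tilde P$ for large $k$. Since $q$ is coprime to $P$, and to $z$ and $w$ because $q(0)\ne0$, we get $\tilde P=qY$ with a polynomial $Y\not\equiv0$, and then $z^{d_1}w^{d_2}q^\sharp=PY$.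 The left side is therefore a polynomial, which means $\deg_iq\le d_i$, and it equals $\tilde q$. Its degree in the $i$-th variable is at most $d_i$, while that of $PY$ is $d_i+\deg_iY$. So $Y$ is constant and $P=\gamma\tilde q$, with $|\gamma|=1$ because $|P|=|q|=|\tilde q|$ on $\mathbb T^2$. Choose $\alpha$ with $\alpha^2=\bar\gamma$; then $\alpha P=\bar\alpha\tilde q$ is the reflection of $\alpha q$.

A zero of $q$ on $\mathbb T^2$ is also a zero of $P$, so there are finitely many. By Hurwitz's theorem $q(\cdot,\tau)=\lim_{\rho\to1}q(\cdot,\rho\tau)$ has no zero in $\mathbb D$ or vanishes identically, and the second case would put a circle into $Z_q\cap\mathbb T^2$. The same argument applies to $q(\tau,\cdot)$.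
\end{proof}

From now on rational inner functions are written as $f=\tilde q/q$. The polynomial of an inner variety is its own reflection.

\begin{lemma}\label{lem:p}
Let $V=Z_p$ be an irreducible inner variety and $(n,m)=(\deg_1p,\deg_2p)$. Then $n,m\ge1$, and:
\begin{itemize}
\item[(i)] for $w\in\mathbb D$ the number $N$ of zeros of $p(\cdot,w)$ in $\mathbb D$, with multiplicity, is independent of $w$, and $N\ge1$;
\item[(ii)] after multiplying $p$ by a constant, $p=\tilde p$, the reflection at $(n,m)$;
\item[(iii)] for $\tau\in\mathbb T$ the polynomial $p(\cdot,\tau)$ has degree $n$ and all its zeros lie on $\mathbb T$; they are simple for all but finitely many $\tau$.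
\end{itemize}
The same holds with the variables exchanged.
\end{lemma}

\begin{proof}
If $p$ depended on $z$ only, then $V=\{\alpha\}\times\mathbb C$ with $|\alpha|<1$, and $(\alpha,1)\in V\cap\partial(\mathbb D^2)$ would lie off the torus. The same argument excludes polynomials in $w$ only.

(i) For $|w|<1$ the polynomial $p(\cdot,w)$ has no zero on $\mathbb T$, since $V$ is inner. By the argument principle $N$ is constant, and $N\ge1$ because $V$ meets $\mathbb D^2$.

(ii) Let $\tau\in\mathbb T$ and let $w\to\tau$ in $\mathbb D$. A limit point of zeros of $p(\cdot,w)$ in $\mathbb D$ gives a point $(z,\tau)\in V\cap\partial(\mathbb D^2)\subset\mathbb T^2$. So $V\cap\mathbb T^2$ is infinite. Since $\tilde p$ vanishes on it and $p$ is irreducible, $p$ divides $\tilde p$, and comparing degrees gives $\tilde p=\gamma p$ with $|\gamma|=1$. Replace $p$ by $\alpha p$ with $\alpha^2=\gamma$.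

(iii) A zero $z$ of $p(\cdot,\tau)$ with $|z|<1$ would give a point of $V\cap\partial(\mathbb D^2)$ off the torus. If $|z|>1$, then $1/\bar z$ is also a zero by (ii), with the same contradiction. Write $p=\sum_kp_k(w)z^k$. By (ii), $|p_n(\tau)|=|p_0(\tau)|=|p(0,\tau)|\neq0$, so the degree is $n$. A multiple zero gives a common zero of the coprime polynomials $p$ and $p_z$, and there are finitely many of those.
\end{proof}

\section{Perturbing by a multiple of $p$: proof of Theorem~\ref{thm:D}}\label{sec:perturb}

To change $f=\tilde q/q$ without changing it on $V$, add a multiple $X$ of $p$ to the numerator. To keep the quotient unimodular on $\mathbb T^2$, the reflection $\tilde X$ has to be added to the denominator. This is possible when $X$ has bidegree at most $(d_1,d_2)$, and it is harmless on $V$ because $p$ is its own reflection. The new denominator must remain free of zeros in $\mathbb D^2$, and this is what the boundedness of $pg/q$ ensures.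

\begin{proof}[Proof of Theorem~\ref{thm:D}]
Let $X=pg$ and let $\tilde X$ be its reflection at $(d_1,d_2)$. Then $\tilde X=\tilde p\,\tilde g=p\,\tilde g$, where $\tilde g$ is the reflection of $g$ at $(d_1-n,d_2-m)$. So $X$ and $\tilde X$ vanish on $V$. By hypothesis and continuity $|\tilde X|=|X|\le C|q|$ on $\mathbb T^2$ for some $C>0$, and Lemma~\ref{lem:max} gives $|\tilde X/q|\le C$ on $\mathbb D^2$. For $0<|c|<1/C$ put
\[
h_c=\frac{\tilde q+cX}{q+\bar c\tilde X}.
\]
The denominator $q\,(1+\bar c\tilde X/q)$ has no zero in $\mathbb D^2$, and the numerator is its reflection at $(d_1,d_2)$. By Lemma~\ref{lem:max}, $h_c\in\mathcal S(\mathbb D^2)$, and $h_c=f$ on $V\cap\mathbb D^2$. The identity $h_c=f$ on $\mathbb D^2$ is equivalent to $cXq=\bar c\tilde X\tilde q$. If it held for $c=\eta$ and for $c=i\eta$ with $\eta>0$, we would get $Xq=\tilde X\tilde q$ and $Xq=-\tilde X\tilde q$, so $Xq=0$, which is false. Hence one of $h_\eta,h_{i\eta}$ is a second solution.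

Now let $f$ be holomorphic near $\overline{\mathbb D}^2$, with $d_1\ge n$ and $d_2\ge m$. If $q$ had a zero on $\mathbb T^2$, then $\tilde q=fq$ would vanish on the infinite set of zeros of $q$ near it, contradicting coprimality. So $p/q$ is continuous on $\mathbb T^2$, and $g=1$ is admissible.
\end{proof}

\section{A curve with a node on the torus: proof of Theorem~\ref{thm:A}}\label{sec:node}

The function $zw$ has no holomorphic square root on $\mathbb D^2$. So if some $\psi\in\mathcal S(\mathbb D^2)$ satisfies $\psi^2=zw$ on $V$, then $\psi^2$ is a second solution. Curves on which $zw$ has a square root arise by squaring: take an automorphism $b$ of $\mathbb D$ and the curve parametrized by $\zeta\mapsto(\zeta^2,b(\zeta)^2)$, on which $zw=(\zeta b(\zeta))^2$. We choose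
\[
b(\zeta)=\frac{\sqrt2\,\zeta+1}{\sqrt2+\zeta},
\]
for which $b(1)=1$ and $b(-1)=-1$. Both $\zeta=1$ and $\zeta=-1$ are sent to $(1,1)$, so the curve crosses itself there, and $\zeta b(\zeta)=1$ at both parameters.

\subsection*{The equation}
Put $M=2z+2w-1-zw=(2-z)w+(2z-1)$ and $p=M^2-4zw$. The polynomial $p$ is symmetric in $z,w$, and the coefficient of $w^2$ is $(2-z)^2$, so $\deg_1p=\deg_2p=2$. Let $z=\zeta^2$, $w=\eta^2$. Since
\[
(\sqrt2+\zeta)(\sqrt2\zeta-1)=\zeta-\sqrt2+\sqrt2\zeta^2,\qquad(\sqrt2-\zeta)(\sqrt2\zeta+1)=\zeta+\sqrt2-\sqrt2\zeta^2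
\]
add up to $2\zeta$, we have
\begin{equation}\label{eq:Mfac}
\big[(\sqrt2+\zeta)\eta-(\sqrt2\zeta+1)\big]\big[(\sqrt2-\zeta)\eta-(\sqrt2\zeta-1)\big]=(2-\zeta^2)\eta^2-2\zeta\eta+(2\zeta^2-1)=M-2\zeta\eta .
\end{equation}
Multiplying by the same identity with $-\eta$ in place of $\eta$ gives
\begin{equation}\label{eq:pfac}
p(\zeta^2,w)=\big[(\sqrt2+\zeta)^2w-(\sqrt2\zeta+1)^2\big]\big[(\sqrt2-\zeta)^2w-(\sqrt2\zeta-1)^2\big].
\end{equation}
The roots in $w$ are $b(\zeta)^2$ and $b(-\zeta)^2$, so $V=Z_p$ is the curve described above. Setting $\eta=b(\zeta)$ in \eqref{eq:Mfac} shows that $M/2=\zeta b(\zeta)$ is the square root of $zw$ along it.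

\subsection*{$V$ is inner}
If $|\zeta|=1$, then $|\sqrt2\zeta\pm1|=|\sqrt2\pm\bar\zeta|=|\sqrt2\pm\zeta|\neq0$. By \eqref{eq:pfac}, $|z|=1$ implies $|w|=1$ on $V$, and by symmetry $|w|=1$ implies $|z|=1$. Hence $V\cap\partial(\mathbb D^2)\subset\mathbb T^2$. Also $(0,\frac12)\in V\cap\mathbb D^2$.

\subsection*{$p$ is irreducible}
If $p(\alpha,\cdot)\equiv0$, then the coefficients $(2-\alpha)^2$ of $w^2$ and $(2\alpha-1)^2$ of $w^0$ both vanish, which is impossible. So $p$ has no nonconstant factor in $z$ alone, and a nontrivial factorization consists of two factors of degree $1$ in $w$. Then the roots of $p(z,\cdot)$ are rational functions of $z=\zeta^2$, so $b(\zeta)^2$ is an even function of $\zeta$. But its only pole is $-\sqrt2$.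

\subsection*{A second solution}
The polynomial $M/2$ is not in the Schur class, since $M(-1,-1)=-6$. We correct it by a multiple of $p$:
\[
\psi=\frac M2+\frac{p}{2(2-M)}=\frac{M-2zw}{2-M}=\frac{2z+2w-1-3zw}{3-2z-2w+zw}.
\]
If the denominator vanishes at $(z,w)$ with $|z|<1$, then $w=(3-2z)/(2-z)$, and
\[
|3-2z|^2-|2-z|^2=5-8\operatorname{Re}z+3|z|^2\ge(1-|z|)(5-3|z|)>0,
\]
so $|w|>1$. Thus $2-M$ has no zero in $\mathbb D^2$. The numerator of $\psi$ is minus the reflection of the denominator at $(1,1)$, so $\psi$ is inner by Lemma~\ref{lem:max}, and $h=\psi^2\in\mathcal S(\mathbb D^2)$. On $V\cap\mathbb D^2$ we have $\psi=M/2$ and $h=M^2/4=zw=f$, but $h(0,0)=\frac19\ne0=f(0,0)$. This proves Theorem~\ref{thm:A}. Note that the denominator $2-M$ vanishes at the crossing point $(1,1)$, where $p$ vanishes to second order.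

\subsection*{The singular points on the torus}
Let $|\zeta|=1$. The two roots in \eqref{eq:pfac} coincide if and only if $b(\zeta)=\pm b(-\zeta)$. The plus sign is excluded because $b$ is injective. The minus sign means $(\sqrt2-\zeta)(\sqrt2\zeta+1)=(\sqrt2+\zeta)(\sqrt2\zeta-1)$, and by the two products computed above this is $\zeta^2=1$. So $p_w\ne0$ on $V\cap\mathbb T^2$ except at $(1,1)$. Near $(1,1)$, formula \eqref{eq:pfac} exhibits $V$ as the union of the graphs $w=b(\pm\sqrt z)^2$. From $b'(\zeta)=(\sqrt2+\zeta)^{-2}$ their slopes are the values of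
\[
\frac{d\log w}{d\log z}=\frac{\zeta b'(\zeta)}{b(\zeta)}=\frac{\zeta}{(\sqrt2+\zeta)(\sqrt2\zeta+1)}
\]
at $\zeta=\pm1$, namely $(\sqrt2+1)^{-2}$ and $(\sqrt2-1)^{-2}$, which are distinct. Hence $V$ has exactly $s=1$ singular point on $\mathbb T^2$, an ordinary double point, and $(n-d_1)(m-d_2)=1$. This proves the sharpness statement in Theorem~\ref{thm:C}.

\section{Boundary vectors}\label{sec:vectors}

We turn to uniqueness. Inner products are linear in the first slot.

\subsection*{The one-variable model}
The next lemma supplies explicit null vectors for the Pick kernel of a Blaschke product of low degree.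

\begin{lemma}\label{lem:kernel}
Let $Q$ be a polynomial in one variable of degree at most $d$ without zeros in $\overline{\mathbb D}$, let $Q^*(z)=z^d\overline{Q(1/\bar z)}$, $|\gamma|=1$, $F=\gamma Q^*/Q$, and
\[
k(z,\zeta)=\frac{1-F(z)\overline{F(\zeta)}}{1-z\bar\zeta}.
\]
Then $k$ extends continuously to $\overline{\mathbb D}^2$, with $k(x,x)=xF'(x)/F(x)$ for $x\in\mathbb T$. Let $\Pi$ be a polynomial of degree $n$ with simple zeros $x_1,\dots,x_n\in\overline{\mathbb D}$, let $r_0\not\equiv0$ be a polynomial of degree at most $n-1-d$, and put $c_j=Q(x_j)r_0(x_j)/\Pi'(x_j)$. Then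
\begin{equation}\label{eq:null}
\sum_{j=1}^nc_j\,k(x_j,\zeta)=0\qquad(\zeta\in\overline{\mathbb D}),
\end{equation}
and the functions
\[
\mathcal A(\lambda)=\sum_j\frac{\bar c_j}{1-\lambda\bar x_j},\qquad\mathcal B(\lambda)=\sum_j\frac{\bar c_j\overline{F(x_j)}}{1-\lambda\bar x_j}
\]
satisfy $\mathcal A=F\mathcal B$ and $\mathcal B\not\equiv0$ on $\mathbb D$.
\end{lemma}

\begin{proof}
The expression $Q(z)\overline{Q(\zeta)}-Q^*(z)\overline{Q^*(\zeta)}$ is a polynomial in $z$ and $\bar\zeta$ of degree at most $d$ in $z$. It vanishes where $z\bar\zeta=1$, because $\overline{Q^*(1/\bar z)}=z^{-d}Q(z)$. So it equals $(1-z\bar\zeta)\mathcal R(z,\bar\zeta)$ with a polynomial $\mathcal R$ of degree at most $d-1$ in $z$ (and $\mathcal R=0$ if $d=0$), and $k=\mathcal R(z,\bar\zeta)/(Q(z)\overline{Q(\zeta)})$ is continuous on $\overline{\mathbb D}^2$. For $x\in\mathbb T$ we have $|F(x)|=1$, and letting $z\to x$ in $k(z,x)$ gives $xF'(x)\overline{F(x)}$.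

If $G$ is a polynomial of degree at most $n-2$, then $\sum_jG(x_j)/\Pi'(x_j)=0$: this is the sum of the residues of $G/\Pi=O(|z|^{-2})$. Taking $G=r_0\,\mathcal R(\cdot,\bar\zeta)$ gives \eqref{eq:null}, and the conjugate of \eqref{eq:null} is $\mathcal A=F\mathcal B$. Not all $c_j$ vanish, since $Q(x_j)\ne0$ and $r_0$ has fewer than $n$ zeros. The functions $1/(1-\lambda\bar x_j)$ are linearly independent, so $\mathcal A\not\equiv0$ and hence $\mathcal B\not\equiv0$.
\end{proof}

The lemma gives the uniqueness half of the one-variable theorem. Let $F$ have degree $d<n$, let the nodes $x_j$ lie in $\mathbb D$, take $r_0=1$, and let $h\in\mathcal S(\mathbb D)$ agree with $F$ at the nodes. The kernel $(1-h(\lambda)\overline{h(\mu)})/(1-\lambda\bar\mu)$ is positive semidefinite, so it has the form $\langle u_\lambda,u_\mu\rangle$ with vectors $u_\lambda$ in a Hilbert space. The Gram matrix of the $u_{x_j}$ is $k(x_j,x_i)$, so $\|\sum_jc_ju_{x_j}\|^2=0$ by \eqref{eq:null}. Therefore $\mathcal A(\lambda)-h(\lambda)\mathcal B(\lambda)=\langle u_\lambda,\sum_jc_ju_{x_j}\rangle=0$,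 and $h=\mathcal A/\mathcal B=F$.

\subsection*{Agler's decomposition}
On the bidisk the positive kernel is replaced by a pair of kernels. The following theorem is due to J.~Agler (1990); see \cite[Ch.~11]{AM}.

\begin{theorem}[Agler]\label{thm:agler}
For $h\in\mathcal S(\mathbb D^2)$ there are holomorphic maps $\lambda\mapsto u^i_\lambda$ from $\mathbb D^2$ to $\ell^2$, $i=1,2$, with
\begin{equation}\label{eq:agler}
1-h(\lambda)\overline{h(\mu)}=(1-\lambda_1\bar\mu_1)\langle u^1_\lambda,u^1_\mu\rangle+(1-\lambda_2\bar\mu_2)\langle u^2_\lambda,u^2_\mu\rangle\qquad(\lambda,\mu\in\mathbb D^2).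
\end{equation}
\end{theorem}

Taking $\lambda=\mu$ we get $(1-|\lambda_i|^2)\|u^i_\lambda\|^2\le1$. For $\lambda,\mu\in V$ the left side of \eqref{eq:agler} is known, but there are two unknown inner products on the right. One of them drops out if $\lambda_2\bar\mu_2=1$, which cannot happen inside the bidisk but does happen for two points of one row $w=\tau\in\mathbb T$. So we extend the vectors to points of $V\cap\mathbb T^2$.

Fix $V=Z_p$ inner, $f=\tilde q/q$, a function $h\in\mathcal S(\mathbb D^2)$ with $h=f$ on $V\cap\mathbb D^2$, and maps $u^1,u^2$ as in \eqref{eq:agler}. Call $x=(x_1,x_2)\in V\cap\mathbb T^2$ \emph{regular} if $q(x)\ne0$, $p_z(x)\neq0$, and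
\[
\kappa(x):=-\frac{x_2\,p_w(x)}{x_1\,p_z(x)}
\]
is a positive number. (The last condition turns out to be automatic, see Lemma~\ref{lem:conseq}.) Near a regular point $V$ is a graph $z=\varphi(w)$, and differentiating $p(\varphi(w),w)=0$ shows that $\kappa(x)=x_2\varphi'(x_2)/\varphi(x_2)$ is the slope $d\log z/d\log w$. Put
\[
a_1(x)=\frac{x_1f_z(x)}{f(x)},\qquad a_2(x)=\frac{x_2f_w(x)}{f(x)} .
\]
These numbers are real because $|f|=1$ on $\mathbb T^2$ near $x$. They are nonnegative because $a_1(x)$ is the derivative at $\rho=1$ of $\log|f(\rho x_1,x_2)|$, which is at most $0$ for $\rho<1$ and equals $0$ at $\rho=1$; the same holds for $a_2$.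

\begin{lemma}\label{lem:vectors}
Let $x$ be a regular point and $\lambda(\rho)=(\varphi(\rho x_2),\rho x_2)$. For $\rho<1$ close to $1$ we have $\lambda(\rho)\in V\cap\mathbb D^2$, and $\|u^i_{\lambda(\rho)}\|$ stays bounded as $\rho\to1$. Choose $\rho_k\to1$ such that $u^i_{\lambda(\rho_k)}$ converges weakly to a vector $u^i_x$ for $i=1,2$, and put $\delta_i(x)=\|u^i_x\|^2-a_i(x)$. Then
\begin{gather}
\kappa(x)\,\delta_1(x)+\delta_2(x)\le0,\label{eq:diag}\\
1-h(\lambda)\overline{f(x)}=\sum_{i=1}^2(1-\lambda_i\bar x_i)\langle u^i_\lambda,u^i_x\rangle\qquad(\lambda\in\mathbb D^2).\label{eq:half}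
\end{gather}
If $y$ is another regular point, with vectors $u^i_y$ chosen in the same way, then
\begin{equation}\label{eq:full}
1-f(y)\overline{f(x)}=\sum_{i=1}^2(1-y_i\bar x_i)\langle u^i_y,u^i_x\rangle .
\end{equation}
\end{lemma}

\begin{proof}
If $G$ is holomorphic near $\tau\in\mathbb T$ and $|G(\tau)|=1$, then $(1-|G(\rho\tau)|^2)/(1-\rho^2)\to\operatorname{Re}(\tau G'(\tau)/G(\tau))$ as $\rho\to1$, by differentiating numerator and denominator. For $G=\varphi$ the limit is $\kappa(x)>0$, so $\lambda(\rho)\in\mathbb D^2$. For $G(w)=f(\varphi(w),w)$ the chain rule gives the limit $\kappa a_1+a_2$. Since $h=f$ at $\lambda(\rho)$, \eqref{eq:agler} with $\lambda=\mu=\lambda(\rho)$ reads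
\[
\frac{1-|\varphi(\rho x_2)|^2}{1-\rho^2}\,\|u^1_{\lambda(\rho)}\|^2+\|u^2_{\lambda(\rho)}\|^2=\frac{1-|f(\lambda(\rho))|^2}{1-\rho^2}.
\]
This gives boundedness. The norm of a weak limit is at most the lower limit of the norms, so $\kappa\|u^1_x\|^2+\|u^2_x\|^2\le\kappa a_1+a_2$, which is \eqref{eq:diag}. For \eqref{eq:half} put $\mu=\lambda(\rho_k)$ in \eqref{eq:agler} and let $k\to\infty$. For \eqref{eq:full} let $\lambda\to y$ in \eqref{eq:half} along the sequence chosen for $y$.
\end{proof}

We call $u^1_x,u^2_x$ \emph{boundary vectors} at $x$. For two distinct points of one row, \eqref{eq:full} determines $\langle u^1_y,u^1_x\rangle$ in terms of $f$, as in one variable; for two points of one column it determines $\langle u^2_y,u^2_x\rangle$. For $x=y$ it says $0=0$. The diagonal of the Gram matrix is lost, and all that remains of it is the inequality \eqref{eq:diag}, which couples the row through $x$ with the column through $x$.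

\begin{example}\label{ex:parabola}
Let $p=z^2-w$ and $f=z$, so $(n,m)=(2,1)$ and $(d_1,d_2)=(1,0)$. On $V$ we have $|z|=1$ if and only if $|w|=1$, so $V$ is inner. The row $w=1$ contains the points $x_\pm=(\pm1,1)$. They are regular with $\kappa=\frac12$, $a_1=1$, $a_2=0$. Write $u^i_\pm$ for boundary vectors. By \eqref{eq:full}, $2=2\langle u^1_+,u^1_-\rangle$, and \eqref{eq:diag} says $\frac12(\|u^1_\pm\|^2-1)+\|u^2_\pm\|^2\le0$. Hence
\[
0\le\|u^1_+-u^1_-\|^2=\|u^1_+\|^2+\|u^1_-\|^2-2\le0 .
\]
So $u^1_+=u^1_-=:u$, $\|u\|=1$, and then $u^2_\pm=0$. Now \eqref{eq:half} gives $1\mp h(\lambda)=(1\mp\lambda_1)\langle u^1_\lambda,u\rangle$. Eliminating the inner product, $(1-h)(1+\lambda_1)=(1+h)(1-\lambda_1)$, that is, $h=\lambda_1$. The parabola is a strong Pick set for $z$.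
\end{example}

One row was enough here because $a_2=0$, so that $\delta_2\ge0$ and \eqref{eq:diag} gave $\delta_1\le0$ at each point. In general $\delta_2(x)$ may be negative. What is true is that a weighted sum of $\delta_1$ over a row is nonnegative and a weighted sum of $\delta_2$ over a column is nonnegative. To play these against \eqref{eq:diag} we need a family of points that is a union of rows of $V$ and also a union of columns, with matching weights.

\section{Six points on the torus: proof of Theorem~\ref{thm:B}}\label{sec:six}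

Let $\Omega=\{1,\omega,\omega^2\}$ be the set of cube roots of unity. The function $f$ of Theorem~\ref{thm:B} has singularities at the three points $(b,b)$, $b\in\Omega$. On a row or column through such a point a factor cancels, and the degree of $f$ drops from $2$ to $1$: on these three rows and three columns we are in the situation of (a), not of (b). The variety is chosen to meet them exactly in the six off-diagonal points of the grid $\Omega\times\Omega$. The pair of lines $z^2+zw+w^2=0$ does this; the term with $\varepsilon$ vanishes at the six points and makes the curve irreducible.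

\subsection*{The function}
The denominator $q=2-zw(z+w)$ has no zero in $\mathbb D^2$, where $|zw(z+w)|<2$. The numerator is its reflection $\tilde q$ at $(2,2)$, so $f$ is inner by Lemma~\ref{lem:max}. At a common zero of $q$ and $\tilde q$ the numbers $s=z+w$, $\pi=zw$ satisfy $\pi s=2$ and $s=2\pi^2$, so $\pi^3=1$, and $z,w$ are the roots of $t^2-2\pi^2t+\pi=(t-\pi^2)^2$. The common zeros are therefore the three points $(b,b)$, the fraction is in lowest terms, and $\deg_1f=\deg_2f=2$.

\subsection*{$V$ is inner and nonsingular on $\mathbb T^2$}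
The polynomial $p$ is symmetric in $z,w$, and $p=A(z)w^2+B(z)w+C(z)$ with
\[
A=1+\varepsilon z+\varepsilon z^2,\qquad B=z+\varepsilon+\varepsilon z^2,\qquad C=z^2+\varepsilon+\varepsilon z .
\]
So $\deg_1p=\deg_2p=2$. Let $|z|=1$. Then $C=z^2\bar A$ and $B=z\beta$ with $\beta=1+\varepsilon(z+\bar z)$ real, and with $w=zv$ we get $p=z^2(Av^2+\beta v+\bar A)$. Since $\varepsilon<\frac16$, we have $|\beta|\le1+2\varepsilon<2(1-2\varepsilon)\le2|A|$. The roots $v=(-\beta\pm i\sqrt{4|A|^2-\beta^2})/(2A)$ are therefore distinct and of modulus $1$. So $|z|=1$ implies $|w|=1$ on $V$, the converse holds by symmetry, and $p_w\ne0$ on $V\cap\mathbb T^2$. Finally $p(0,w)=w^2+\varepsilon w+\varepsilon$ has roots with product $\varepsilon<1$, so $V$ meets $\mathbb D^2$.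

\subsection*{$p$ is irreducible}
If $p(\alpha,\cdot)\equiv0$, then $0=A(\alpha)-B(\alpha)=(1-\varepsilon)(1-\alpha)$, so $\alpha=1$; but $A(1)=1+2\varepsilon\ne0$. Thus $p$ has no nonconstant factor in $z$ alone, and a nontrivial factorization has the form $(\alpha_1w+\beta_1)(\alpha_2w+\beta_2)$ with $\alpha_i,\beta_i\in\mathbb C[z]$. Then $\Delta=B^2-4AC=(\alpha_1\beta_2-\alpha_2\beta_1)^2$ is a square. With $t=z+1/z$ we have $B/z=1+\varepsilon t$ and
\[
AC/z^2=(1+\varepsilon z+\varepsilon z^2)(1+\varepsilon z^{-1}+\varepsilon z^{-2})=1+2\varepsilon^2+(\varepsilon+\varepsilon^2)t+\varepsilon(t^2-2),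
\]
so that
\[
\Delta/z^2=(\varepsilon^2-4\varepsilon)t^2-(2\varepsilon+4\varepsilon^2)t-(3-8\varepsilon+8\varepsilon^2).
\]
The discriminant of this quadratic in $t$ is $4\varepsilon\,[\varepsilon(1+2\varepsilon)^2-(4-\varepsilon)(3-8\varepsilon+8\varepsilon^2)]$. It is negative, since the first term in the bracket is less than $1$ and the product exceeds $3\cdot\frac53$. So there are two distinct nonreal roots $t$, each gives two distinct values of $z$ because $t\neq\pm2$, and the quartic $\Delta$ has four simple zeros. It is not a square.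

\subsection*{The six points}
From here on $(a,b)$ is a pair of distinct elements of $\Omega$ and $c$ is the third element, so that $abc=1$, $a+b=-c$, $ab=\bar c=c^2$, $ac=b^2$, $bc=a^2$.

For $b\in\Omega$ we have $B(b)=bA(b)$ and $C(b)=b^2A(b)$. By symmetry
\[
p(z,b)=A(b)(z^2+bz+b^2)=A(b)(z-a)(z-c),\qquad p(a,w)=A(a)(w-b)(w-c).
\]
Hence $(a,b)\in V$, $p_z(a,b)=A(b)(a-c)$ and $p_w(a,b)=A(a)(b-c)$. The numbers $A(1)=1+2\varepsilon$ and $A(\omega)=A(\omega^2)=1-\varepsilon$ are positive, and
\[
\kappa(a,b)=-\frac{A(a)}{A(b)}\cdot\frac{b^2-bc}{a^2-ac}=-\frac{A(a)}{A(b)}\cdot\frac{b^2-a^2}{a^2-b^2}=\frac{A(a)}{A(b)}>0 .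
\]
Next, $q(a,b)=2+abc=3$ and $\tilde q(a,b)=2c^4+c=3c$, so $(a,b)$ is regular and $f(a,b)=c$. On the row $w=b$,
\[
q(z,b)=-b(z-b)(z+2b),\qquad\tilde q(z,b)=2b^2(z-b)\Big(z+\frac b2\Big),\qquad f(z,b)=-b\,\frac{2z+b}{z+2b},
\]
which is the drop in degree announced above. Writing $a=sb$ with $s^2+s+1=0$,
\[
a_1(a,b)=\frac{2s}{2s+1}-\frac s{s+2}=\frac{3s}{2s^2+5s+2}=\frac{3s}{3s}=1,
\]
and $a_2(a,b)=1$ because $f$ is symmetric.

\subsection*{Rows and columns}
Let $h\in\mathcal S(\mathbb D^2)$ agree with $f$ on $V\cap\mathbb D^2$, and choose boundary vectors $u^i_{(a,b)}$ at the six points. The slope $\kappa$ is a function of the column divided by a function of the row, so dividing \eqref{eq:diag} by $A(a)$ produces weights that are constant on rows for $\delta_1$ and constant on columns for $\delta_2$: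
\begin{equation}\label{eq:sixdiag}
\frac{\delta_1(a,b)}{A(b)}+\frac{\delta_2(a,b)}{A(a)}\le0,\qquad\delta_i(a,b)=\|u^i_{(a,b)}\|^2-1 .
\end{equation}
Fix $b$, and let $a,a'$ be the other two roots; then $f(a,b)=a'$ and $f(a',b)=a$. With $s=a\bar a'\neq1$, \eqref{eq:full} gives $1-\bar s=(1-s)\langle u^1_{(a,b)},u^1_{(a',b)}\rangle$. Since $1-\bar s=-\bar s(1-s)$, the inner product is $-\bar aa'$, and
\[
R_b:=\|a\,u^1_{(a,b)}+a'u^1_{(a',b)}\|^2=\|u^1_{(a,b)}\|^2+\|u^1_{(a',b)}\|^2-2=\delta_1(a,b)+\delta_1(a',b).
\]
For fixed $a$ with other roots $b,b'$ we have $f(a,b)=b'$ and $f(a,b')=b$, and the same computation with $u^2$ gives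
\[
C_a:=\|b\,u^2_{(a,b)}+b'u^2_{(a,b')}\|^2=\delta_2(a,b)+\delta_2(a,b').
\]
The sum of \eqref{eq:sixdiag} over the six points is $\sum_bR_b/A(b)+\sum_aC_a/A(a)\le0$. All terms are nonnegative, so all vanish:
\begin{equation}\label{eq:sixnull}
\sum_{a\ne b}a\,u^1_{(a,b)}=0\quad(b\in\Omega),\qquad\sum_{b\ne a}b\,u^2_{(a,b)}=0\quad(a\in\Omega).
\end{equation}

\subsection*{Solving for $h$}
Since $\overline{f(a,b)}=\bar c=ab$, identity \eqref{eq:half} can be written
\[
1-ab\,h(\lambda)=(a-\lambda_1)\langle u^1_\lambda,a\,u^1_{(a,b)}\rangle+(b-\lambda_2)\langle u^2_\lambda,b\,u^2_{(a,b)}\rangle .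
\]
Divide by $(a-\lambda_1)(b-\lambda_2)$. The first term on the right then has the coefficient $1/(b-\lambda_2)$, constant on rows, and the second has $1/(a-\lambda_1)$, constant on columns. Summing over the six points, the right side vanishes by \eqref{eq:sixnull}:
\begin{equation}\label{eq:sixsolve}
\sum_{a\neq b}\frac1{(a-\lambda_1)(b-\lambda_2)}=h(\lambda)\sum_{a\ne b}\frac{ab}{(a-\lambda_1)(b-\lambda_2)}\qquad(\lambda\in\mathbb D^2).
\end{equation}
Each sum is the full sum over $\Omega\times\Omega$ minus its diagonal. Expand $1/(a-\lambda)=\sum_{j\ge0}a^{-1-j}\lambda^j$ and use that $\sum_{a\in\Omega}a^l$ is $3$ if $3\mid l$ and $0$ otherwise. With $D=(1-\lambda_1^3)(1-\lambda_2^3)$, the formulas $\sum_a\frac1{a-\lambda}=\frac{3\lambda^2}{1-\lambda^3}$ and $\sum_a\frac a{a-\lambda}=\frac3{1-\lambda^3}$ give the full sums $9\lambda_1^2\lambda_2^2/D$ and $9/D$. In $\sum_aa^k/((a-\lambda_1)(a-\lambda_2))$ the monomials $\lambda_1^i\lambda_2^j$ with $i+j\equiv k-2\pmod3$ survive, each with coefficient $3$. For $k=0$ the residues of $(i,j)$ are $(1,0),(0,1),(2,2)$,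 and for $k=2$ they are $(0,0),(2,1),(1,2)$. So the diagonals are $3(\lambda_1+\lambda_2+\lambda_1^2\lambda_2^2)/D$ and $3(1+\lambda_1^2\lambda_2+\lambda_1\lambda_2^2)/D$, and \eqref{eq:sixsolve} becomes
\[
\frac{3\,(2\lambda_1^2\lambda_2^2-\lambda_1-\lambda_2)}{D}=h(\lambda)\,\frac{3\,(2-\lambda_1^2\lambda_2-\lambda_1\lambda_2^2)}{D}.
\]
Thus $h=f$ on $\mathbb D^2$, and Theorem~\ref{thm:B} is proved.

\begin{remark}
The hypothesis of Theorem~\ref{thm:D} fails here as it must: the degree bounds force $g$ to be constant, and $p/q$ is unbounded near $(1,1)$ because $q(1,1)=0$ while $p(1,1)=3+6\varepsilon$.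
\end{remark}

\section{Inner varieties near the torus}\label{sec:branches}

In general there is no finite configuration like the six points, and we integrate over all of $\Gamma=V\cap\mathbb T^2$. For this we need bounds on $\kappa$ and on $a_1,a_2$ that are uniform up to the singular points of $V$ and the zeros of $q$. They come from the fact that, even at a singular point on the torus, $V$ is a union of smooth graphs. Let $p=\tilde p=\sum_kp_k(w)z^k$ be as in Lemma~\ref{lem:p}.

\begin{lemma}\label{lem:branches}
\textup{(i)} For $w\in\mathbb D$ the polynomial $p(\cdot,w)$ has $n$ zeros, all in $\mathbb D$.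

\textup{(ii)} Each $\tau_0\in\mathbb T$ has a neighborhood on which there are holomorphic functions $\varphi_1,\dots,\varphi_n$ with $p=p_n(w)\prod_j(z-\varphi_j(w))$, $|\varphi_j(w)|=1$ for $|w|=1$, $|\varphi_j(w)|<1$ for $|w|<1$, and $\kappa_j(\tau):=\tau\varphi_j'(\tau)/\varphi_j(\tau)>0$ for $|\tau|=1$.

The same holds with the variables exchanged.
\end{lemma}

\begin{proof}
\emph{Step 1: the roots are holomorphic in $w$.} Put $w=\tau_0e^{it}$, so that $|w|<1$ corresponds to $\operatorname{Im}t>0$. Since $p_n(\tau_0)\ne0$, the polynomial $p/p_n$ is monic in $z$ with coefficients holomorphic near $t=0$. Puiseux's theorem gives an integer $K\ge1$ and functions $Z_1,\dots,Z_n$ holomorphic near $T=0$ such that $p/p_n=\prod_j(z-Z_j(T))$ when $t=T^K$. By Lemma~\ref{lem:p}(iii), $|Z_j(T)|=1$ whenever $T^K$ is real. Write $Z_j=Z_j(0)e^{i\zeta_j(T)}$ with $\zeta_j=\sum_{l\ge1}\zeta_{jl}T^l$. Then $\zeta_j$ is real for $T\in\mathbb R$ and for $T\in e^{i\pi/K}\mathbb R$. So $\zeta_{jl}$ and $\zeta_{jl}e^{i\pi l/K}$ are both real, which forces $\zeta_{jl}=0$ unless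 $K\mid l$. Hence $\zeta_j$ is a power series in $t$ with real coefficients, and $Z_j=\varphi_j(w)$ with $\varphi_j$ holomorphic near $\tau_0$ and
\begin{equation}\label{eq:phirefl}
\varphi_j(w)=1/\overline{\varphi_j(1/\bar w)} .
\end{equation}
We work on a neighborhood given by a small disk $|t|<\delta$. Since $V$ is inner, $|\varphi_j(w)|\ne1$ for $|w|<1$; so on the part of the neighborhood inside $\mathbb D$, each $\varphi_j$ satisfies $|\varphi_j|<1$ throughout or $|\varphi_j|>1$ throughout.

\emph{Step 2: all roots lie in the disk.} Let $N\geq1$ be as in Lemma~\ref{lem:p}(i), and for $w\in\mathbb D$ let $e_k(w)$ be the $k$-th elementary symmetric function of the $N$ zeros of $p(\cdot,w)$ in $\mathbb D$, with $e_0=1$. The power sums $\frac1{2\pi i}\int_{\mathbb T}z^l\,p_z/p\,dz$ of these zeros are holomorphic in $w$, hence so are the $e_k$. Near $\tau_0$ the zeros in question are the $\varphi_j(w)$, $j\in J$, where $J$ is the set of indices with $|\varphi_j|<1$ inside. So $e_k$ continues across $\mathbb T$ near $\tau_0$ as the $k$-th symmetric function of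 the $\varphi_j$, $j\in J$, and by \eqref{eq:phirefl} its value at $|w|>1$ is $\overline{(e_{N-k}/e_N)(1/\bar w)}$. Here $e_N\not\equiv0$, since $|e_N|\to1$ at $\mathbb T$. This formula does not depend on $\tau_0$ and defines a meromorphic function on $\{|w|>1\}\cup\{\infty\}$. So $e_k$ is meromorphic on the Riemann sphere, that is, rational. Let $E=z^N-e_1z^{N-1}+\dots+(-1)^Ne_N\in\mathbb C(w)[z]$. For each $w\in\mathbb D$, $E(\cdot,w)$ divides $p(\cdot,w)$, so the remainder of $p$ on division by $E$ in $\mathbb C(w)[z]$ is zero. By Gauss's lemma $p$ is irreducible in $\mathbb C(w)[z]$, so $N=n$. This proves (i) and shows $J=\{1,\dots,n\}$.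

\emph{Step 3: positivity of the slope.} We now know that $\operatorname{Im}\zeta_j(t)>0$ for $\operatorname{Im}t>0$. Let $t_0$ be real and let $\alpha(t-t_0)^l$, $\alpha\in\mathbb R\setminus\{0\}$, be the first nonconstant term of the expansion of $\zeta_j$ at $t_0$. On the ray $t=t_0+\rho e^{i\vartheta}$ with $\sin l\vartheta\ne0$ the sign of $\operatorname{Im}\zeta_j$ for small $\rho$ is that of $\alpha\sin l\vartheta$. If $l\ge2$ both signs occur for $0<\vartheta<\pi$. So $l=1$ and $\alpha>0$. Differentiating $\log\varphi_j$ in $t$ gives $w\varphi_j'(w)/\varphi_j(w)=d\zeta_j/dt$, so $\kappa_j=\alpha>0$ at $\tau_0e^{it_0}$.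
\end{proof}

The graphs $z=\varphi_j(w)$ are the \emph{branches} of $V$ over a neighborhood of $\tau_0$. They are pairwise distinct by Lemma~\ref{lem:p}(iii).

\begin{lemma}\label{lem:conseq}
Let $f=\tilde q/q$ be rational inner.
\begin{itemize}
\item[(i)] For $x\in\Gamma$ the following are equivalent: $x$ is a nonsingular point; exactly one branch passes through $x$; $p_z(x)\ne0$; $p_w(x)\neq0$. In that case $\kappa(x)$ is the number $\kappa_j$ of the branch, so $\kappa(x)=|p_w(x)|/|p_z(x)|>0$.
\item[(ii)] The function $G_j(w)=f(\varphi_j(w),w)$ is holomorphic near $\tau_0$ and unimodular on $\mathbb T$.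
\item[(iii)] There is a constant $L$ such that $1/L\le\kappa\le L$ and $0\le a_1,a_2\le L$ at all regular points. Moreover $\mathbb T$ is covered by finitely many open arcs $I$ such that on a region $W=\{\rho\tau:\tau\in I,\ \rho_0<\rho<1\}$ the branches are defined and satisfy $1-|\varphi_j(w)|^2\ge(1-|w|^2)/L$ and $1-|G_j(w)|^2\le L(1-|w|^2)$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Near $x=(x_1,\tau_0)$ we have $p=U\prod(z-\varphi_j(w))$, the product over the branches through $x$, with $U(x)\neq0$. If there are at least two factors, then $p_z(x)=p_w(x)=0$. If there is one, then $p_z(x)=U(x)\neq0$ and $p_w(x)=-U(x)\varphi_j'(\tau_0)\ne0$ because $\kappa_j>0$.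

(ii) The function $q(\varphi_j(w),w)$ is not identically zero, since $Z_q\cap\mathbb T^2$ is finite. So $G_j$ is meromorphic near $\tau_0$. For $|w|<1$ the point $(\varphi_j(w),w)$ lies in $\mathbb D^2$, so $|G_j|\le1$ there, and this excludes a pole at $\tau_0$. On $\mathbb T$ we have $|G_j|=1$ off a finite set, hence everywhere.

(iii) The derivative $\partial_\rho|\varphi_j(\rho\tau)|^2$ is continuous in $(\rho,\tau)$ and equals $2\kappa_j(\tau_0)>0$ at $(1,\tau_0)$, so it is bounded above and below by positive constants near that point; and $\partial_\rho|G_j(\rho\tau)|^2$ is bounded there. Integrating from $\rho$ to $1$ and using $1-\rho\le1-\rho^2\le2(1-\rho)$ gives the two inequalities on a region $W$ around $\tau_0$, as well as bounds for $\kappa_j$ and $\tau G_j'/G_j$ on $I$. Finitely many arcs cover $\mathbb T$. At a regular point $\kappa a_1+a_2=\tau G_j'(\tau)/G_j(\tau)$ with $a_1,a_2\ge0$, so $a_1$ and $a_2$ are bounded.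
\end{proof}

\section{Integrating over rows and columns: proof of Theorem~\ref{thm:C}}\label{sec:C}

\subsection*{The choice of weights}
On the row $w=\tau$, Lemma~\ref{lem:kernel} provides null vectors $c=qr_0/p_z$, where $r_0$ is any polynomial in $z$ of degree at most $n-1-d_1$, and they will give $\sum|c|^2\delta_1\ge0$ over the row. On a column we get $e=qr_0'/p_w$ with $r_0'$ a polynomial in $w$ of degree at most $m-1-d_2$, and $\sum|e|^2\delta_2\ge0$. After integration the weights of $\delta_1$ and $\delta_2$ are $|c|^2|dw|$ and $|e|^2|dz|$, and to use \eqref{eq:diag} their ratio has to be $\kappa:1$. Since $|dz|=\kappa|dw|$ and $\kappa=|p_w|/|p_z|$, this asks for $|r_0|=|r_0'|$ at each point of $\Gamma$. A single polynomial $r(z,w)$ obeying both degree bounds achieves it.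

\subsection*{The two special cases}
Assume the first statement of the theorem, and let $d_1<n$, $d_2<m$. In case (1) take $r=1$. By Lemma~\ref{lem:conseq}(i), $p_z$ has no zero on the compact set $\Gamma$, so $q/p_z$ is bounded. In case (2) the polynomials $r$ with the required degrees form a space of dimension $(n-d_1)(m-d_2)>s$, so some $r\not\equiv0$ vanishes at the $s$ double points. Near a double point $(x_1,\tau_0)$ we have $p=(z-\varphi_1)(z-\varphi_2)U$ with $U\ne0$ and $\varphi_1'(\tau_0)\ne\varphi_2'(\tau_0)$. On either branch $|p_z|=|\varphi_1-\varphi_2|\,|U|\ge c_0|w-\tau_0|$ with $c_0>0$, while $|qr|\le C_0|w-\tau_0|$. So $qr/p_z$ is bounded on $\Gamma$ off the double points, and \eqref{eq:L2} holds. Sharpness was shown at the end of Section~\ref{sec:node}.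

\subsection*{Setting}
Let $r$ be as in the theorem, let $h\in\mathcal S(\mathbb D^2)$ agree with $f$ on $V\cap\mathbb D^2$, and fix $u^1,u^2$ as in \eqref{eq:agler}. Exclude the rows $w=\tau$ for which $p(\cdot,\tau)$ has a multiple zero, or $q(\cdot,\tau)$ has a zero on $\mathbb T$, or $r(\cdot,\tau)\equiv0$, and exclude the columns with the corresponding properties. By Lemmas~\ref{lem:f} and \ref{lem:p} these are finitely many. Let $\Gamma'$ be the set of points of $\Gamma$ in no excluded row or column. It is cofinite in $\Gamma$, and its points are regular by Lemma~\ref{lem:conseq}(i). Define measures $|dw|$ and $|dz|$ on $\Gamma'$ by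
\[
\int_{\Gamma'}\Phi\,|dw|=\int_{\mathbb T}\sum_{p(x,\tau)=0}\Phi(x,\tau)\,|d\tau|,\qquad\int_{\Gamma'}\Phi\,|dz|=\int_{\mathbb T}\sum_{p(\sigma,y)=0}\Phi(\sigma,y)\,|d\sigma| .
\]
Changing variables along each piece $z=\varphi_j(w)$ gives $|dz|=|\varphi_j'|\,|dw|=\kappa\,|dw|$. In particular the two measures have the same null sets. On $\Gamma'$ put
\[
c=\frac{qr}{p_z},\qquad e=\frac{qr}{p_w},\qquad\text{so that }|e|=|c|/\kappa .
\]
Hypothesis \eqref{eq:L2} says that $\int_{\Gamma'}|c|^2|dw|<\infty$.

\subsection*{Step 1: measurable boundary vectors}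
Lemma~\ref{lem:vectors} gives boundary vectors at each point of $\Gamma'$, but to integrate we need them to depend measurably on the point. Let $W$ and $I$ be as in Lemma~\ref{lem:conseq}(iii). By \eqref{eq:agler} with $\lambda=\mu=(\varphi_j(w),w)\in V\cap\mathbb D^2$, the holomorphic maps $w\mapsto u^i_{(\varphi_j(w),w)}$ satisfy $\|u^1\|^2\le L^2$ and $\|u^2\|^2\le L$ on $W$. Fatou's theorem says that a bounded holomorphic function on $\mathbb D$ has nontangential limits almost everywhere on $\mathbb T$. A conformal map of $W$ onto $\mathbb D$ extends conformally across the open arc $I$ by the reflection principle, so a bounded holomorphic function on $W$ has radial limits at almost every point of $I$. Apply this to the countably many coordinates of the maps above. A bounded family in $\ell^2$ whose coordinates converge is weakly convergent. So for almost every $x\in\Gamma'$ the weak limits $u^i_x=\lim_{\rho\to1}u^i_{\lambda(\rho)}$ exist, their coordinates are measurable, and \eqref{eq:diag}, \eqref{eq:half}, \eqref{eq:full} hold. By Lemma~\ref{lem:conseq}(iii)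 the functions $\delta_1,\delta_2$ are measurable and bounded. Call a row or column \emph{good} if all its points on $V$ lie in $\Gamma'$ and have these limits; almost every row and almost every column is good.

\subsection*{Step 2: rows and columns}
Let $w=\tau$ be a good row, with points $(x_j,\tau)$, $j=1,\dots,n$; a subscript $j$ denotes evaluation at $(x_j,\tau)$. The polynomial $Q=q(\cdot,\tau)$ has degree at most $d_1$ and no zero in $\overline{\mathbb D}$, by Lemma~\ref{lem:f} and the exclusions, and $F=f(\cdot,\tau)=\tau^{d_2}Q^*/Q$ with $Q^*$ formed with $d=d_1$. Apply Lemma~\ref{lem:kernel} with $\Pi=p(\cdot,\tau)$ and $r_0=r(\cdot,\tau)$; this is where $\deg_1r\le n-1-d_1$ is used. By \eqref{eq:full}, $\langle u^1_j,u^1_i\rangle=k(x_j,x_i)$ for $i\ne j$, and $\|u^1_j\|^2=k(x_j,x_j)+\delta_1(x_j,\tau)$ because $k(x_j,x_j)=a_1(x_j,\tau)$. Using \eqref{eq:null} with $\zeta=x_i$,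
\[
R(\tau):=\Big\|\sum_jc_ju^1_j\Big\|^2=\sum_i\bar c_i\sum_jc_jk(x_j,x_i)+\sum_j|c_j|^2\delta_1(x_j,\tau)=\sum_j|c_j|^2\delta_1(x_j,\tau).
\]
For a good column $z=\sigma$ apply Lemma~\ref{lem:kernel} with $Q=q(\sigma,\cdot)$, $d=d_2$, $\Pi=p(\sigma,\cdot)$ and $r_0=r(\sigma,\cdot)$, using $\deg_2r\le m-1-d_2$. Now the first term of \eqref{eq:full} drops out, and with sums over the zeros $y$ of $p(\sigma,\cdot)$,
\[
C(\sigma):=\Big\|\sum_ye(\sigma,y)\,u^2_{(\sigma,y)}\Big\|^2=\sum_y|e(\sigma,y)|^2\delta_2(\sigma,y).
\]

\subsection*{Step 3: integration}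
We have $|e|^2|dz|=\kappa^{-1}|c|^2|dw|$. Since $\delta_1$, $\delta_2$ and $\kappa^{-1}$ are bounded, \eqref{eq:L2} makes $|c|^2\delta_1$ and $\kappa^{-1}|c|^2\delta_2$ integrable for $|dw|$. Hence, by \eqref{eq:diag},
\[
0\le\int_{\mathbb T}R\,|d\tau|+\int_{\mathbb T}C\,|d\sigma|=\int_{\Gamma'}\kappa^{-1}|c|^2\,(\kappa\delta_1+\delta_2)\,|dw|\le0 .
\]
So $R(\tau)=0$, that is, $\sum_jc_ju^1_j=0$, for almost every $\tau$. This is the only use of \eqref{eq:L2}: the functions $\delta_i$ have no fixed sign, and regrouping the row sums and column sums point by point requires absolute convergence.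

\subsection*{Step 4: solving for $h$}
Fix a good row with $R(\tau)=0$. Divide \eqref{eq:half} at $x=(x_j,\tau)$ by $1-\lambda_1\bar x_j$, multiply by $\bar c_j$, and sum over $j$. The terms with $u^1$ add up to $\langle u^1_\lambda,\sum_jc_ju^1_j\rangle=0$. With $\mathcal A=F\mathcal B$ from Lemma~\ref{lem:kernel},
\[
\big(F(\lambda_1)-h(\lambda)\big)\,\mathcal B(\lambda_1)=(1-\lambda_2\bar\tau)\sum_j\bar c_j\,\frac{\langle u^2_\lambda,u^2_j\rangle}{1-\lambda_1\bar x_j}\qquad(\lambda\in\mathbb D^2).
\]
The terms with $u^2$ have not canceled, but they carry the factor $1-\lambda_2\bar\tau$. Fix $\lambda_1$ and take $\lambda_2=\rho\tau$. Since $\|u^2_\lambda\|\le(1-\rho^2)^{-1/2}$, the right side is $O((1-\rho)(1-\rho^2)^{-1/2})$ and tends to $0$ as $\rho\to1$. So $h(\lambda_1,\rho\tau)\to F(\lambda_1)$ for all $\lambda_1\in\mathbb D$ outside the finite zero set of the rational function $\mathcal B\not\equiv0$. The functions $h(\cdot,\rho\tau)$ are uniformly bounded, so by Vitali's theorem the convergence holds for every $\lambda_1\in\mathbb D$. Also $f(\lambda_1,\rho\tau)\to F(\lambda_1)$,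 since $q(\lambda_1,\tau)\neq0$. Thus for each $\lambda_1\in\mathbb D$ the bounded holomorphic function $h(\lambda_1,\cdot)-f(\lambda_1,\cdot)$ has radial limit $0$ at almost every $\tau$. By dominated convergence in Cauchy's formula on the circles $|w|=\rho$ it vanishes. Hence $h=f$, and Theorem~\ref{thm:C} is proved.

\begin{remark}
For the nodal curve of Theorem~\ref{thm:A} the degree bounds force $r$ to be constant, and $q=1$. On each branch through $(1,1)$ we have $|p_z|\le C_0|w-1|$, so the integral in \eqref{eq:L2} diverges. Steps 1 and 2 do not use \eqref{eq:L2} and remain valid for this curve; it is Step 3 that breaks down.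
\end{remark}

\begin{thebibliography}{9}

\bibitem{AM} Agler and McCarthy, \emph{Pick Interpolation and Hilbert Function Spaces}, Chapter 11.

\bibitem{Sch} David Scheinker, \emph{Hilbert function spaces and the Nevanlinna-Pick problem on the polydisc II}, arXiv:1302.5406 (2013).

\end{thebibliography}
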